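# Pentagons without deficient vertices, and the edge maximum of triangle-free graphs with bounded degree and matching number

All graphs are finite and simple. We write $\nu(G)$ for the matching number (the size of a maximum matching) and $\Delta(G)$ for the maximum degree.

## 1. The graph $L(d,i)$: a bipartite graph closed up by one vertex

Let $i\ge d\ge 2$, put $a=i-d+1\ge 1$, and suppose $2a\le d$. Take disjoint sets $A',B'$ of size $a$, disjoint sets $A'',B''$ of size $d-1$, and one further vertex $w$. Join $w$ to all of $A'\cup B'$. Join $A'$ completely to $B''$ and $B'$ completely to $A''$. Between $A''$ and $B''$ put a $(d-a)$-regular bipartite graph, which exists because $0\le d-a\le d-1$. There are no other edges. The result is called $L(d,i)$.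

Its properties can be read off.

* It is triangle-free: $L-w$ is bipartite with sides $A'\cup A''$ and $B'\cup B''$, and $N(w)=A'\cup B'$ is independent.
* It has $2a+2(d-1)+1=2i+1$ vertices, so $\nu\le i$.
* A vertex of $A'$ or $B'$ has degree $1+(d-1)=d$. A vertex of $A''$ or $B''$ has degree $a+(d-a)=d$. The vertex $w$ has degree $2a\le d$.

So
$$|E(L(d,i))|=\tfrac12(2i\cdot d+2a)=di+i-d+1. \tag{1}$$

For example, $L(2,2)$ has $a=1$ and is the 5-cycle. $L(3,3)$ has seven vertices: $w$ is joined to $a'$ and $b'$, $a'$ to $\beta_1,\beta_2$, $b'$ to $\alpha_1,\alpha_2$, and $\alpha_1,\alpha_2,\beta_1,\beta_2$ span a 4-cycle. $L(7,8)$ has $a=2$, $17$ vertices and $58$ edges, and its vertex $w$ has degree $4$.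

The language for what follows is that of missing degree.

**Definition (deficiency).** Fix $d\ge 2$ and let $H$ be a graph with $\Delta(H)\le d$. Put $\mathrm{def}(v)=d-\deg(v)\ge 0$, $\mathrm{def}(X)=\sum_{v\in X}\mathrm{def}(v)$ for $X\subseteq V(H)$, $N=|V(H)|$, and
$$D=D(H)=\mathrm{def}(V(H))=dN-2|E(H)|.$$
A vertex is *full* if its deficiency is $0$. A set, edge or cycle is full if all its vertices are full.

In $L(d,i)$ all the deficiency sits at $w$, and with $N=2i+1$ we get $D=d-2a=d-2(i-d+1)=3d-N-1$. Every odd cycle of $L(d,i)$ passes through $w$, since $L-w$ is bipartite. So if $2a<d$, there is no full odd cycle, and in particular no full 5-cycle.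

This graph has two purposes in the talk. It gives the lower bound in an extremal problem. It also shows what has to be proved for the upper bound: one cannot have fewer than $3d-N-1$ missing degrees in a triangle-free, non-bipartite graph of odd order $N$, for $N$ in the relevant range. The main step will be that a graph with less deficiency contains what $L(d,i)$ with $2a<d$ lacks, a full 5-cycle.

## 2. The function $f_\Delta(d,m)$, factor-critical graphs and $Z(d)$

For natural numbers $d,m$ let $f_\Delta(d,m)$ be the maximum number of edges in a triangle-free graph $G$ with $\Delta(G)\le d$ and $\nu(G)\le m$.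

**Definition (factor-critical, almost regular).** A graph $G$ is *factor-critical* if $G-v$ has a perfect matching for every vertex $v$. For odd $d$, a graph is *almost $d$-regular* if every vertex has degree $d$ except one vertex, which has degree $d-1$.

The 5-cycle is 2-regular and factor-critical: deleting a vertex leaves a path on four vertices. $L(3,3)$ is almost 3-regular and factor-critical. If $w$ is deleted, use $a'\beta_1,\ b'\alpha_1,\ \alpha_2\beta_2$. If $a'$ is deleted, use $wb',\ \alpha_1\beta_1,\ \alpha_2\beta_2$. If $\alpha_1$ is deleted, use $wb',\ a'\beta_1,\ \alpha_2\beta_2$. The other vertices are symmetric.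

**Definition ($Z(d)$).** For $d\ge2$, $Z(d)$ is the smallest natural number $n$ such that there is a $d$-regular (if $d$ is even) or almost $d$-regular (if $d$ is odd) triangle-free and factor-critical graph $G$ with $\nu(G)=n$.

Such a graph has $2n+1$ vertices and deficiency $0$ ($d$ even) or $1$ ($d$ odd), the least that parity allows. We use the following facts of Ahanjideh, Ekim and Yıldız without proof.

**Fact 1.** $Z(d)=d$ for $d\in\{2,3\}$ and $Z(d)=d+1$ for $d\in\{4,5\}$.

**Fact 2.** Let $d\ge2$. If $d$ is even, then $Z(d)=\lfloor 5d/4\rfloor$. If $d$ is odd, then $\lfloor 5(d-1)/4\rfloor\le Z(d)\le\lceil 5(d+1)/4\rceil$.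

**Fact 3.** Let $d\ge2$ and $m$ be natural numbers, and write $m=kZ(d)+r$ with integers $k\ge0$ and $0\le r<Z(d)$. For all cases with $d\ge m$, and for the cases $d<m$ with either $d\le 6$ or $Z(d)\le m<2d$,
$$f_\Delta(d,m)=\begin{cases} dm+k\lfloor d/2\rfloor, & r<d,\\ dm+k\lfloor d/2\rfloor+r-d+1, & r\ge d.\end{cases}$$

The problem comes from Ali Erdem Banak, Tınaz Ekim, Z. Caner Taşkın, "Constructing extremal triangle-free graphs using integer programming", arXiv:2304.01729 (2023). It asks us to prove or disprove that $f_\Delta(d,i)=di+i-d+1$ whenever $7\le d<i<Z(d)$. The statement is true. These are the results we shall prove.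

**Theorem 1.** Let $H$ be triangle-free and non-bipartite with $\Delta(H)\le d$ and $N$ odd, $N>2d$. If $2N<5d$, or if $d$ is odd and $2N\le 5d+3$, then $D(H)\ge 3d-N-1$.

**Theorem 2.** For $7\le d<i<Z(d)$: $f_\Delta(d,i)=di+i-d+1$.

**Theorem 3.** (a) $Z(7)=9$; $Z(4t+1)=5t+2$ and $Z(4t+3)=5t+5$ for all $t\ge2$. With Facts 1 and 2, $Z(d)$ is known for every $d$. (b) The formula in Fact 3 holds for all $d\ge2$ and all $m$.

## 3. From edges to deficiency: splitting along a Tutte–Berge set

This section turns the edge problem into a question about the deficiency of one odd component.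

Recall the Tutte–Berge formula: $\nu(G)=\min_{S\subseteq V(G)}\frac12\bigl(|V(G)|+|S|-o(G-S)\bigr)$, where $o$ counts components of odd order. Take $S$ attaining the minimum. Let $K$ run over the components of $G-S$ and put $n_K=\lfloor |K|/2\rfloor$. Since $|V(G)|=|S|+\sum_K|K|$, the formula reads
$$\nu(G)=|S|+\sum_K n_K .$$

Let $G$ be triangle-free with $\Delta(G)\le d$. At most $d|S|$ edges meet $S$, so $|E(G)|\le d|S|+\sum_K e(K)$. Put $\varepsilon_K=e(K)-dn_K$. Then
$$|E(G)|\le d\,\nu(G)+\sum_K\varepsilon_K. \tag{2}$$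

How large can the surplus $\varepsilon_K$ be?

* If $|K|$ is even, then $e(K)\le d|K|/2=dn_K$, so $\varepsilon_K\le0$.
* If $|K|$ is odd and $K$ is bipartite, its smaller side has at most $n_K$ vertices, so $e(K)\le dn_K$ and $\varepsilon_K\le 0$.
* If $|K|=2n_K+1$ and $K$ is non-bipartite, then $2e(K)=d(2n_K+1)-D(K)$, so $\varepsilon_K=\frac{d-D(K)}2$.
* Always $\varepsilon_K\le\lfloor d/2\rfloor$, since $e(K)\le d(2n_K+1)/2$ and $e(K)$ is an integer.

So only odd non-bipartite components can gain, and they gain by having small deficiency. The aim $\varepsilon_K\le n_K-d+1$ is the same as $D(K)\ge 3d-2n_K-2$. With $N=2n_K+1$ this is $D(K)\ge 3d-N-1$, the inequality of Theorem 1, with equality for $L(d,n_K)$.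

## 4. The inequality $D\ge 5d-2N$ from a shortest odd cycle

The first thing to try is to count edges at a shortest odd cycle.

**Lemma B.** If $H$ is triangle-free and non-bipartite with $\Delta(H)\le d$, then
$$D(H)\ge 5d-2N. \tag{3}$$

*Proof.* Let $C$ be a shortest odd cycle, of length $\ell\ge5$. It is chordless: a chord would split it into two shorter cycles, one of them odd. So vertices of $C$ have exactly two neighbors on $C$. We claim that a vertex $x\notin C$ has at most two. Three neighbors of $x$ would split $C$ into three arcs of odd total length $\ell$, so some arc is odd, of length $\alpha$ say. This arc and $x$ form an odd cycle of length $\alpha+2\ge\ell$. Hence the other two arcs have total length at most $2$, so each has length $1$, and each forms a triangle with $x$, a contradiction. Counting pairs, the degree sum over $C$ is at most $2N$. It also equals $\ell d-\mathrm{def}(C)$. So $D\ge\mathrm{def}(C)\ge \ell d-2N\ge 5d-2N$. $\square$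

**The cases $m\le d$ by hand.** If $n_K\le d-1$ and $K$ is odd and non-bipartite, (3) gives $D(K)\ge5d-4n_K-2\ge d+2>d$, so $\varepsilon_K<0$. Hence for $m<d$ inequality (2) gives $|E(G)|\le dm$, attained by $m$ disjoint stars $K_{1,d}$. If $n_K=d$, then $N=2d+1$ and (3) gives $D(K)\ge d-2$, so $\varepsilon_K\le1$. For $m=d$ at most one component has $n_K=d$, so $|E(G)|\le d^2+1$, and $L(d,d)$ attains this. For $d=2$ it is the 5-cycle with its $5$ edges.

**Where the count stops.** The gap between what we want and what (3) gives is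
$$(3d-N-1)-(5d-2N)=N-2d-1=2(n_K-d).$$
It is zero for $n_K=d$ and positive as soon as $n_K>d$, which is exactly the range of the problem. Take $d=7$, $i=8$, $N=17$. We want $D\ge3$, and (3) gives $D\ge1$. What survives is $D=1$, and then the count can be tight: a shortest odd cycle is a 5-cycle (a longer one would give $D\ge49-34$), it contains the one deficient vertex, and every vertex has exactly two neighbors on it. Nothing in the count excludes this.

But the count does say something useful: if $2N<5d$, a 5-cycle cannot be full. So it suffices to show that *small deficiency forces a full 5-cycle*.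

## 5. Disjoint triples over a full edge

**Proposition A.** Let $H$ be triangle-free and non-bipartite with $\Delta(H)\le d$, $N=2d+r$, $r\ge1$, and let $h=d-r=3d-N$. If $D<h-1$, then $H$ has a full 5-cycle. Consequently $5d\le 2N$.

The plan is to fix a full edge $uv$ and look at the 5-cycles $u\,y\,x\,z\,v$ through it. One such 5-cycle may carry little deficiency, but then there are many of them, and many disjoint ones cannot all be deficient.

**Step 1: a full edge.** This step sets up coordinates. Since $0\le D<h-1<d$, fewer than $d$ vertices are deficient, and $d<N$, so there is a full vertex $u$. Its $d$ neighbors are not all deficient, so it has a full neighbor $v$. Put $P=N(u)$ and $Q=N(v)$. By triangle-freeness these are disjoint independent sets, of size $d$ each, with $v\in P$ and $u\in Q$. Let $R=V(H)\setminus(P\cup Q)$, so $|R|=r$. For $x\in R$ let $p(x),q(x),\rho(x)$ be its numbers of neighbors in $P,Q,R$. For any vertex $g$ write $N_R(g)=N(g)\cap R$. Let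
$$M=\{x\in R:\ p(x)>0,\ q(x)>0\}.$$

**Step 2: $M\neq\emptyset$.** This step uses that $H$ is not bipartite; it provides at least one 5-cycle through $uv$. Suppose $M=\emptyset$. If some $x\in R$ has $p(x)=q(x)=0$, then $\mathrm{def}(x)\ge d-(r-1)=h+1>D$, a contradiction. So $R=X\sqcup Y$, where vertices of $X$ have neighbors only in $Q\cup R$ and vertices of $Y$ only in $P\cup R$. Since $H$ is not bipartite, some edge lies inside $P\cup X$ or inside $Q\cup Y$. As $P$ is independent and there are no edges between $P$ and $X$ (and likewise for $Q$, $Y$), this edge lies inside $X$ or inside $Y$. Say it is $xx'$ with $x,x'\in X$. Then $N(x)$ and $N(x')$ are disjoint subsets of $Q\cup R$, so $\deg x+\deg x'\le d+r$ and $D\ge 2d-(d+r)=h$, a contradiction. The case of $Y$ is symmetric.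

**Step 3: the deficiency of one triple.** Call $(x,y,z)$ a *triple* if $x\in M$, $y\in N(x)\cap P$, $z\in N(x)\cap Q$. The goal is a lower bound for its total deficiency. The neighbors of $y$ lie in $Q\cup R$, since $P$ is independent, and $y$ is not adjacent to $N(x)\cap Q$, since $x\sim y$. So $\deg y\le d-q(x)+|N_R(y)|$, that is,
$$\mathrm{def}(y)\ge q(x)-|N_R(y)|,\qquad\text{and likewise}\qquad \mathrm{def}(z)\ge p(x)-|N_R(z)|.$$
Also $\mathrm{def}(x)=d-p(x)-q(x)-\rho(x)$. By triangle-freeness $N_R(x)$ is disjoint from $N_R(y)\cup N_R(z)$, so $\rho(x)+|N_R(y)\cup N_R(z)|\le r$. Put $c(y,z)=|N_R(y)\cap N_R(z)|$. Adding,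
$$\mathrm{def}(x)+\mathrm{def}(y)\ge d-p(x)-\rho(x)-|N_R(y)|\ge h-p(x),$$
$$\mathrm{def}(x)+\mathrm{def}(z)\ge d-q(x)-\rho(x)-|N_R(z)|\ge h-q(x),$$
$$\mathrm{def}(x)+\mathrm{def}(y)+\mathrm{def}(z)\ge d-\rho(x)-|N_R(y)\cup N_R(z)|-c(y,z)\ge h-c(y,z).$$
So each triple satisfies
$$\mathrm{def}(x)+\mathrm{def}(y)+\mathrm{def}(z)\ge h-\min\{p(x),q(x),c(y,z)\}. \tag{4}$$

A single triple is not enough, because the minimum in (4) may be large. But if all three of $p(x),q(x),c(y,z)$ are large, there is room to produce more triples.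

**Step 4: a maximum family of disjoint triples.** This step replaces the minimum in (4) by one number $k$. Let $k$ be the maximum number of pairwise disjoint triples; $k\ge1$ by Step 2. Fix $k$ disjoint triples. Suppose one of them, $(x,y,z)$, has $p(x),q(x),c(y,z)\ge k+1$. The family uses $k$ vertices of each of $P,Q,R$. So we can choose $y'\in N(x)\cap P$, $z'\in N(x)\cap Q$ and $x'\in N_R(y)\cap N_R(z)$, none of them used by the family. As $x'$ is adjacent to $y\in P$ and $z\in Q$, it lies in $M$. Replace $(x,y,z)$ by the two triples $(x,y',z')$ and $(x',y,z)$. This gives $k+1$ disjoint triples, a contradiction. So the minimum in (4) is at most $k$ for each triple of the family, each has deficiency at least $h-k$, and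
$$D\ge k(h-k).$$

**Step 5: a full triple.** Now we conclude by the concavity of $k(h-k)$. If $1\le k\le h-1$, then
$$k(h-k)-(h-1)=(k-1)(h-1-k)\ge0,$$
so $D\ge h-1$, a contradiction. Hence $k\ge h>D$. There are more disjoint triples than units of deficiency, so one triple $(x,y,z)$ is full. Here $y\ne v$, because $y\sim x$ while $N(v)=Q$ does not contain $x$. Similarly $z\ne u$. So $u\,y\,x\,z\,v$ is a full 5-cycle.

**Step 6: the consequence.** In a triangle-free graph a 5-cycle has no chord and the neighbors of any vertex are independent, so every vertex has at most $2$ neighbors on a 5-cycle. Summing degrees over the full 5-cycle gives $5d\le 2N$. $\square$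

**A check on $L(d,i)$, $2a<d$.** Take adjacent $u\in A''$, $v\in B''$. Then $P$ consists of $B'$ and $d-a$ vertices of $B''$, and $Q$ of $A'$ and $d-a$ vertices of $A''$. The set $R$ consists of $w$ and the remaining $a-1$ vertices of each of $A'',B''$. The only vertex with neighbors in both $P$ and $Q$ is $w$, so $k=1$. A triple has deficiency $\mathrm{def}(w)=d-2a$, and $h-1=d-(2a-1)-1=d-2a$. Thus $D=k(h-k)$ holds with equality, and the bound $h-1$ in Proposition A cannot be raised.

**What this gives for Theorem 1.** If $2N<5d$, then $D<h-1$ is impossible, so $D\ge h-1=3d-N-1$. For instance $d=7$, $N=17$ has $34<35$ and $h=4$, so $D\ge3$. That closes the case left over in Section 4.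

## 6. The orders $2N=5d+1$ and $2N=5d+3$

Now let $d$ be odd and $5d\le2N\le5d+3$. A full 5-cycle no longer contradicts anything; we use it as a coordinate system instead. Put $B=2N-5d$. Since $d$ and $N$ are odd, $2N\equiv2\pmod4$. If $d=4t+1$, then $5d\equiv1$ and $B\equiv1\pmod4$; if $d=4t+3$, then $5d\equiv3$ and $B\equiv3\pmod4$. So exactly two cases remain:
$$B=1:\ d=4t+1,\ N=10t+3;\qquad\qquad B=3:\ d=4t+3,\ N=10t+9.$$
In both, $h=3d-N=2t$.

**Assumption for contradiction.** Suppose $D<h-1=2t-1$. Since $D\equiv dN\equiv1\pmod2$, we have $1\le D\le 2t-3$, and so $t\ge2$. By Proposition A there is a full 5-cycle $C=v_1v_2v_3v_4v_5$, indices mod $5$. All of Section 6 works under this assumption.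

### 6.1 The partition around a full 5-cycle

Let $A_j$ be the set of vertices adjacent to both $v_{j-1}$ and $v_{j+1}$; so $v_j\in A_j$. Let $W$ be the set of vertices with at most one neighbor on $C$. A vertex has at most two neighbors on $C$, and two of them are non-adjacent, hence of the form $v_{j-1},v_{j+1}$ for a unique $j$. So $A_1,\dots,A_5,W$ partition $V(H)$. There are no edges inside $A_j$, nor between $A_j$ and $A_{j+2}$: in both cases the ends have the common neighbor $v_{j+1}$. Since $C$ is full, $\sum_g|N(g)\cap C|=5d$, and therefore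
$$\sum_{w\in W}\bigl(2-|N(w)\cap C|\bigr)=2N-5d=B. \tag{5}$$

If $W$ were empty, $H$ would map to the 5-cycle. So the obstacle is the few vertices of $W$.

### 6.2 No vertex of $W$ has neighbors in both $A_j$ and $A_{j+1}$

This is the claim of this subsection. The tool is an 8-vertex set on which every vertex has at most $3$ neighbors: the ratio $3/8$ is smaller than the ratio $2/5$ of a 5-cycle, so it yields a positive lower bound on deficiency.

**Step 1: the 8-vertex set.** Suppose $w\in W$, $y\in A_1\cap N(w)$, $z\in A_2\cap N(w)$, without loss of generality with $j=1$. Then $y\ne v_1$, since otherwise $w,v_1,z$ is a triangle (recall $z\sim v_1$). Similarly $z\ne v_2$, since otherwise $w,v_2,y$ is a triangle. As $v_j\in A_j$, neither $y$ nor $z$ lies on $C$. So $F=\{v_1,\dots,v_5,y,z,w\}$ has 8 vertices, and it contains the edges of $C$ and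
$$yv_5,\quad yv_2,\quad zv_1,\quad zv_3,\quad wy,\quad wz.$$

**Step 2: an independent set $I\subseteq F$ has at most 3 vertices.** We have $|I\cap C|\le2$. If $w\in I$, then $y,z\notin I$ and $|I|\le3$. If $w\notin I$ and $I$ contains at most one of $y,z$, then $|I|\le3$. If $y,z\in I$, then $v_5,v_2,v_1,v_3\notin I$, so $w\notin I$, $I\cap C\subseteq\{v_4\}$ and $|I|\le3$.

**Step 3: the count.** Neighborhoods are independent, so every vertex has at most 3 neighbors in $F$. Hence $8d-\mathrm{def}(F)\le3N$, that is,
$$\mathrm{def}(F)\ge 8d-3N=(3d-N)-(2N-5d)=h-B. \tag{6}$$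
Inequality (6) holds for every choice of $w\in W$, $y\in A_1\cap N(w)$, $z\in A_2\cap N(w)$.

If $B=1$, then $D\ge h-1$, a contradiction, and the claim holds. Let $B=3$ from now on in this subsection. Then $D\ge\mathrm{def}(F)\ge h-3=2t-3\ge D$, so equality holds everywhere:

* $D=\mathrm{def}(F)=2t-3=8d-3N$;
* all vertices outside $F$ are full;
* every vertex of $H$ has exactly 3 neighbors in $F$.

The remaining steps show that $w$, $y$, $z$ are full as well, by exchanging each of them for a vertex outside $F$.

**Step 4: $\mathrm{def}(w)=0$.** A vertex $g\in W$ has at most 1 neighbor on $C$, hence at least 2 in $\{w,y,z\}$. As $w\sim y$ and $w\sim z$, these are exactly $y$ and $z$. So $g$ has exactly one neighbor on $C$, and it is not adjacent to $y$ or $z$. This excludes $v_5,v_2,v_1,v_3$, so the neighbor is $v_4$. Thus every vertex of $W$ has $F$-neighborhood $\{y,z,v_4\}$, contributes $1$ in (5), and $|W|=3$. Take $w'\in W\setminus\{w\}$. Since $F\cap W=\{w\}$, we have $w'\notin F$, so $w'$ is full. Since $y,z\in N(w')$, (6) applies to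 $(F\setminus\{w\})\cup\{w'\}$ and gives $D-\mathrm{def}(w)\ge h-B=D$. So $\mathrm{def}(w)=0$. We also record $N(w)\cap F=\{y,z,v_4\}$.

**Step 5: $\mathrm{def}(y)=0$.** We look for a substitute for $y$ by counting over another 5-cycle. The cycle $C_y=z\,v_1\,v_5\,v_4\,v_3$ is a 5-cycle, and $\mathrm{def}(C_y)=\mathrm{def}(z)$ because $C$ is full. Hence
$$\sum_{g\in V(H)}\bigl(2-|N(g)\cap C_y|\bigr)=2N-5d+\mathrm{def}(z)\ge3,$$
and all summands are nonnegative. Let $g$ have a positive summand. It has at most 1 neighbor on $C_y$, hence at least 2 in $F\setminus C_y=\{w,y,v_2\}$. As $w\sim y\sim v_2$, these are exactly $w$ and $v_2$, and $g$ has exactly one neighbor on $C_y$. That neighbor is not in $N(w)\cup N(v_2)\supseteq\{z,v_4,v_1,v_3\}$, so it is $v_5$. Thus $N(g)\cap F=\{w,v_2,v_5\}$ and the summand is $1$. So there are at least 3 such vertices, and we can take $g\neq y$. The vertices of $F$ adjacent to $w$ are $y,z,v_4$. Here $z\not\sim v_2$, since both lie in $A_2$, and $v_4\not\sim v_2$, while $g\sim v_2$. So $g\notin F$, and $g$ is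 full. Being adjacent to $v_5$ and $v_2$, it lies in $A_1$, and $g\in N(w)$. So (6) applies to $(F\setminus\{y\})\cup\{g\}$ and gives $D-\mathrm{def}(y)\ge D$. Hence $\mathrm{def}(y)=0$.

**Step 6: $\mathrm{def}(z)=0$ and the contradiction.** The reflection $y\leftrightarrow z$, $v_1\leftrightarrow v_2$, $v_3\leftrightarrow v_5$, fixing $w$ and $v_4$, preserves the configuration and exchanges $A_1$ with $A_2$. So Step 5 also gives $\mathrm{def}(z)=0$. Since $C$ is full, $D=\mathrm{def}(F)=0$, contradicting $D\ge1$. This proves the claim. $\square$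

Consequently, for $w\in W$ the set $S(w)=\{j:N(w)\cap A_j\neq\emptyset\}$ contains no two cyclically consecutive indices, so $S(w)\subseteq\{\ell-1,\ell+1\}$ for some $\ell$.

### 6.3 $H$ is homomorphic to $C_5$

**Claim.** $V(H)$ has a partition $V_1,\dots,V_5$ with $A_j\subseteq V_j$ such that every edge joins some $V_j$ to $V_{j+1}$.

We distribute $W$ over the classes. If $B=1$, then $|W|=1$ by (5), since every summand there is $1$ or $2$. Put the only vertex of $W$ into $V_\ell$ with $\ell$ as above. Edges between the $A_j$ are fine by 6.1, so the claim holds. Let $B=3$.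

**Step 1: the sizes of the $A_j$.** We need these to see that a vertex of $W$ has neighbors in two classes. Let $a_j=|A_j|$, $\tau_j=|N(v_j)\cap W|$, $T=\sum_j\tau_j$. By (5), either $|W|=3$ and $T=3$, or $|W|=2$ and $T=1$. The neighbors of $v_j$ are those of $A_{j-1}\cup A_{j+1}$ and those in $W$. Since $v_j$ is full, $a_{j-1}+a_{j+1}=d-\tau_j$. Summing over $j$ gives $\sum_j a_j=\frac{5d-T}2$. Moreover
$$\sum_i a_i=a_j+(a_{j+1}+a_{j+3})+(a_{j+2}+a_{j+4})=a_j+(d-\tau_{j+2})+(d-\tau_{j+3}),$$
so
$$a_j=\tfrac{d-T}2+\tau_{j+2}+\tau_{j+3}\le\tfrac{d+T}2\le 2t+3.$$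

**Step 2: each $w\in W$ has a unique class.** We have $\deg w\ge d-D\ge(4t+3)-(2t-3)=2t+6$, and $w$ has at most 2 neighbors in $W$. So $w$ has at least $2t+4>\max_ja_j$ neighbors in $\bigcup_jA_j$. Hence $|S(w)|\ge2$, and by 6.2 $S(w)=\{\ell-1,\ell+1\}$ with a unique $\ell=\ell(w)$. Put $w$ into $V_{\ell(w)}$. Edges between $W$ and $\bigcup A_j$ are then fine.

**Step 3: edges inside $W$.** It remains to check that if $w\sim w'$ in $W$, $\ell=\ell(w)$, $\ell'=\ell(w')$, then $\ell'=\ell\pm1$. Let $w_*,w'_*$ be the numbers of neighbors of $w,w'$ outside $W$. The neighborhoods of $w,w'$ are disjoint, so together they have at most $|W|$ neighbors in $W$, and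
$$w_*+w'_*\ge 2d-D-|W|. \tag{7}$$

Suppose $\ell'=\ell$. Both neighborhoods outside $W$ lie in $A_{\ell-1}\cup A_{\ell+1}\subseteq N(v_\ell)$, so $w_*+w'_*\le d$. With (7), $d\le D+3\le2t$, which is false.

Suppose $\ell'=\ell\pm2$; by symmetry let $\ell'=\ell+2$. The two disjoint neighborhoods outside $W$ lie in $A_{\ell-1}\cup A_{\ell+1}\cup A_{\ell+3}$, so
$$w_*+w'_*\le (a_{\ell-1}+a_{\ell+1})+a_{\ell+3}=(d-\tau_\ell)+\tfrac{d-T}2+\tau_\ell+\tau_{\ell+1}=d+\tfrac{d-T}2+\tau_{\ell+1}.$$
Since $w\sim w'$, they are not both adjacent to $v_{\ell+1}$, so $\tau_{\ell+1}\le|W|-1$.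

* If $|W|=3$, $T=3$: the upper bound is at most $(4t+3)+2t+2=6t+5$, but (7) gives at least $2(4t+3)-(2t-3)-3=6t+6$.
* If $|W|=2$, $T=1$: the upper bound is at most $(4t+3)+(2t+1)+1=6t+5$, but (7) gives at least $2(4t+3)-(2t-3)-2=6t+7$.

Both are contradictions, so $\ell'=\ell\pm1$. This proves the claim. $\square$

### 6.4 Counting non-adjacent pairs between consecutive classes

**Step 1: the inequality.** This step expresses one number of non-adjacent pairs, which is nonnegative, through the class sizes and deficiencies. Let $s_j=|V_j|$, $D_j=\mathrm{def}(V_j)$, $b_j=s_{j-1}+s_{j+1}-d$. The vertex $v_j\in V_j$ is full and its $d$ neighbors lie in $V_{j-1}\cup V_{j+1}$, so $b_j\ge0$. Also $\sum_jb_j=2N-5d=B$. Solving $s_{j-1}+s_{j+1}=d+b_j$ as in 6.3,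
$$s_j=\tfrac{5d+B}2-(d+b_{j+2})-(d+b_{j+3})=\tfrac{d+B}2-(b_{j+2}+b_{j+3}).$$
Let $m_j$ be the number of non-adjacent pairs between $V_j$ and $V_{j+1}$. A vertex $g\in V_j$ has all its neighbors in $V_{j-1}\cup V_{j+1}$, a set of size $d+b_j$, so it has exactly $b_j+\mathrm{def}(g)$ non-neighbors there. Hence
$$m_{j-1}+m_j=\mu_j:=s_jb_j+D_j .$$
Inserting this, $\mu_1+\mu_2+\mu_4-\mu_3-\mu_5=(m_5+m_1)+(m_1+m_2)+(m_3+m_4)-(m_2+m_3)-(m_4+m_5)=2m_1\ge0$. Since $D_3,D_5\ge0$, we obtain
$$D\ge D_1+D_2+D_4\ge s_3b_3+s_5b_5-s_1b_1-s_2b_2-s_4b_4, \tag{8}$$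
and the same for all cyclic rotations.

**Step 2: $B=1$.** One $b_j$ is $1$ and the others are $0$. Rotate so that $b_3=1$. Then (8) gives $D\ge s_3=\frac{d+1}2=2t+1$, contradicting $D\le2t-3$.

**Step 3: $B=3$.** Here $s_j=2t+3-(b_{j+2}+b_{j+3})$, so $2t\le s_j\le2t+3$. Since $\sum_j(b_j+b_{j+2})=6>5$, some $b_j+b_{j+2}\ge2$, and we rotate so that $b_3+b_5\ge2$.

If $b_3+b_5=3$, the other $b_j$ vanish and (8) gives $D\ge3\cdot2t$, a contradiction.

If $b_3+b_5=2$, then exactly one of $b_1,b_2,b_4$ equals $1$ and the other two are $0$, so the subtracted terms in (8) amount to at most $2t+3$. Using $s_3=2t+3-b_5-b_1$ and $s_5=2t+3-b_2-b_3$,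
$$D\ge 2(2t+3)-\bigl(2b_3b_5+b_1b_3+b_2b_5\bigr)-(2t+3)\ge2t.$$
The last inequality holds because the bracket is at most $3$: if $b_3=b_5=1$, it is $2+b_1+b_2\le3$; if $\{b_3,b_5\}=\{0,2\}$, it is at most $2$, since at most one of $b_1,b_2$ is $1$. This contradicts $D\le2t-3$.

All cases are contradictory, so $D\ge3d-N-1$, and Theorem 1 is proved. $\blacksquare$

## 7. Upper bounds for $Z(d)$: a blown-up 5-cycle and $L(7,9)$

Theorem 1 covers odd $d$ only up to $2N=5d+3$, and we must know that $n<Z(d)$ stays within it. For $d=4t+1$, Fact 2 gives only $Z(d)\le5t+3$. That would allow $n=5t+2$, $2N=20t+10=5d+5$, outside the range. For $d=7$, Fact 2 gives $Z(7)\le10$, and we shall need $9$. So two constructions are required.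

**$Z(4t+1)\le5t+2$ for $t\ge1$.** Let $q=2t+1$ and let $\Gamma$ be the graph on $\mathbb Z_5\times\mathbb Z_q$ with all edges $(j,c)(j+1,c')$. It is $2q=(4t+2)$-regular and triangle-free. Represent $\mathbb Z_q$ by $0,\dots,2t$. We lower almost all degrees by one, keeping a Hamiltonian cycle. Delete the following edges.

* For $s=1,\dots,t$: $(0,2s-1)(1,2s-1)$, $(2,2s-1)(3,2s-1)$, $(4,2s-1)(0,2s)$, $(1,2s)(2,2s)$, $(3,2s)(4,2s)$.
* Further: $(4,0)(0,0)$, $(0,0)(1,0)$, $(2,0)(3,0)$.

For each $s$, the first line covers each of the ten vertices with second coordinate $2s-1$ or $2s$ exactly once. The second line covers $(1,0),(2,0),(3,0),(4,0)$ once and $(0,0)$ twice. So the result is almost $(4t+1)$-regular and triangle-free, on $10t+5$ vertices.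

Every deleted edge has the form $(j,c)(j+1,c)$ or $(4,c)(0,c+1)$. Put $\delta_0=\delta_1=1$, $\delta_2=\delta_3=-1$, $\delta_4=2$, and walk by $(j,c)\to(j+1,c+\delta_j)$. As $q\ge3$, we have $\pm1\ne0$ and $2\notin\{0,1\}$ in $\mathbb Z_q$, so the walk avoids deleted edges. Five steps return to the same $j$ and shift $c$ by $1+1-1-1+2=2$. Since $\gcd(2,q)=1$, the walk visits all $5q$ vertices before closing, so it is a Hamiltonian cycle. A graph of odd order with a Hamiltonian cycle is factor-critical: deleting a vertex leaves a spanning path with an even number of vertices. Its matching number is $5t+2$, so $Z(4t+1)\le5t+2$.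

For $t=1$ the walk is
$$00,\,11,\,22,\,31,\,40,\,02,\,10,\,21,\,30,\,42,\,01,\,12,\,20,\,32,\,41,\,00,$$
where $jc$ stands for $(j,c)$.

This family also shows that the range of Theorem 1 cannot simply be extended to $2N=5d+5$: for $d=4t+1$ and $N=10t+5$ the graph has $D=1$, while $3d-N-1=2t-3>1$ if $t\ge3$.

**$Z(7)\le9$.** The graph $L(7,9)$ has $a=3$ and $2a=6\le7$. It is triangle-free on 19 vertices and almost 7-regular, since $\deg w=6$. We check that it is factor-critical. The graph between $A''$ and $B''$ is a 4-regular bipartite graph, so it has a perfect matching $\alpha_1\beta_1,\dots,\alpha_6\beta_6$ with $\alpha_i\in A''$, $\beta_i\in B''$. Recall that $A'$ is completely joined to $B''$ and $B'$ to $A''$.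

* Delete $w$: match $A'$ to $\{\beta_1,\beta_2,\beta_3\}$, $B'$ to $\{\alpha_1,\alpha_2,\alpha_3\}$, and use $\alpha_i\beta_i$ for $i\ge4$.
* Delete $x\in A'$: match $w$ to some $b'\in B'$, $A'\setminus\{x\}$ to $\{\beta_1,\beta_2\}$, $B'\setminus\{b'\}$ to $\{\alpha_1,\alpha_2\}$, and use $\alpha_i\beta_i$ for $i\ge3$.
* Delete $\alpha_j$: choose distinct $k,l\ne j$. Match $w$ to some $b'\in B'$, $A'$ to $\{\beta_j,\beta_k,\beta_l\}$, $B'\setminus\{b'\}$ to $\{\alpha_k,\alpha_l\}$, and use the other $\alpha_i\beta_i$.
* Vertices of $B'\cup B''$ are treated symmetrically.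

So $Z(7)\le9$.

**The bound we use.** For $d\ge7$, Fact 2 and the constructions give
$$Z(d)=\lfloor5d/4\rfloor\ (d\text{ even}),\qquad Z(4t+1)\le5t+2,\qquad Z(4t+3)\le5t+5,\qquad Z(7)\le9,$$
where for $d=4t+3$ we used $\lceil5(d+1)/4\rceil=5t+5$. From this,
$$Z(d)\le d+\lfloor d/2\rfloor-1,\qquad\text{in particular } Z(d)<2d. \tag{9}$$
Indeed, for even $d\ge8$ we have $\lfloor d/4\rfloor\le d/2-1$. For $d=4t+1$, $t\ge2$: $5t+2\le6t=d+2t-1$. For $d=4t+3$, $t\ge2$: $5t+5\le6t+3=d+(2t+1)-1$. For $d=7$: $9=7+3-1$.

## 8. Proof of Theorem 2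

**Step 1: the surplus of a component.** This step collects all bounds on $\varepsilon_K$ from Section 3. Let $d\ge7$ and define $v(n)=0$ for $n<d$, $v(n)=n-d+1$ for $d\le n<Z(d)$, and $v(n)=\lfloor d/2\rfloor$ for $n\ge Z(d)$. We claim that in (2)
$$\varepsilon_K\le v(n_K)\quad\text{for every component }K. \tag{10}$$
If $|K|$ is even or $K$ is bipartite, then $\varepsilon_K\le0\le v(n_K)$. Let $K$ be odd and non-bipartite, with $N=2n_K+1$ and $\varepsilon_K=\frac{d-D(K)}2$.

* If $n_K\le d-1$, Lemma B gives $D(K)\ge5d-4n_K-2>d$, so $\varepsilon_K<0$.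
* If $d\le n_K<Z(d)$, then $N>2d$ is odd, and we check the other hypothesis of Theorem 1. For even $d$, $n_K\le\frac{5d}4-1$, so $2N=4n_K+2\le5d-2<5d$. For $d=4t+1$, $n_K\le5t+1$, so $2N\le20t+6=5d+1$. For $d=4t+3$, $n_K\le5t+4$ (also when $d=7$, where $n_K\le8$), so $2N\le20t+18=5d+3$. Theorem 1 gives $D(K)\ge3d-N-1$, that is, $\varepsilon_K\le\frac{N+1-2d}2=n_K-d+1$.
* If $n_K\ge Z(d)$, then $\varepsilon_K\le\lfloor d/2\rfloor$ as shown in Section 3.

**Step 2: upper bound.** Let $7\le d<i<Z(d)$ and let $G$ be triangle-free with $\Delta(G)\le d$ and $\nu(G)\le i$. Then $\sum_Kn_K\le\nu(G)\le i<Z(d)<2d$ by (9), so at most one $K$ has $n_K\ge d$. For it, $v(n_K)=n_K-d+1\le i-d+1$; for all others $v(n_K)=0$. By (2) and (10), $|E(G)|\le di+i-d+1$.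

**Step 3: lower bound.** Put $a=i-d+1\le Z(d)-d\le\lfloor d/2\rfloor-1$, using (9). So $2a\le d$ and $L(d,i)$ exists. It is triangle-free with $\Delta\le d$ and $\nu\le i$, and by (1) it has $di+i-d+1$ edges.

Hence $f_\Delta(d,i)=di+i-d+1$. $\blacksquare$

## 9. The exact values of $Z(d)$ and the formula for all $m$

**Proof of Theorem 3(a).** The upper bounds are in Section 7. For the lower bounds, let $d\ge7$ be odd and let $G$ be almost $d$-regular, triangle-free and factor-critical with $\nu(G)=n$. Then $N=2n+1$ and $D=1$. Also $G$ is non-bipartite: in a bipartite graph of odd order with more than one vertex, deleting a vertex of the smaller side (if that side is empty, any vertex) leaves sides of different sizes, hence no perfect matching. By Lemma B, $1\ge5d-2N$, so $2N\ge5d-1$ and $N>2d$. Now apply Theorem 1.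

* If $d=4t+1$, $t\ge2$, $n\le5t+1$: then $N\le10t+3$ and $2N\le5d+1$, so $1\ge3d-N-1\ge2t-1\ge3$, a contradiction.
* If $d=4t+3$, $t\ge2$, $n\le5t+4$: then $N\le10t+9$ and $2N\le5d+3$, so $1\ge3d-N-1\ge2t-1\ge3$, a contradiction.
* If $d=7$, $n\le8$: then $N\le17$ and $2N\le34<35$, so $1\ge20-N\ge3$, a contradiction.

So $Z(4t+1)\ge5t+2$, $Z(4t+3)\ge5t+5$ for $t\ge2$, and $Z(7)\ge9$. Even $d$ is settled by Fact 2, and $d=3,5$ by Fact 1, so $Z(d)$ is known for every $d$. $\square$

**Proof of Theorem 3(b).** For $d\le6$ this is Fact 3. Let $d\ge7$, $Z=Z(d)$, $\eta=\lfloor d/2\rfloor$, and $[x]^+=\max(0,x)$. For $m=kZ+r$ with $0\le r<Z$ put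
$$\varphi(m)=k\eta+[r-d+1]^+ .$$
The formula to prove is $f_\Delta(d,m)=dm+\varphi(m)$.

**Step 1: lower bound.** We take a disjoint union of extremal pieces. A graph realizing $Z(d)$ has $2Z+1$ vertices, matching number $Z$ and $\lfloor d(2Z+1)/2\rfloor=dZ+\eta$ edges. Take $k$ copies of it. Add $r$ stars $K_{1,d}$ if $r<d$ (matching number $r$, $dr$ edges), or $L(d,r)$ if $r\ge d$ (matching number at most $r$, $dr+r-d+1$ edges). The graph $L(d,r)$ exists because $r-d+1\le Z-d\le\eta-1$ by (9). The total is $dm+\varphi(m)$ edges.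

**Step 2: reduction of the upper bound.** Let $\nu(G)\le m$. By (2) and (10) it suffices that $\sum_Kv(n_K)\le\varphi(m)$ whenever $\sum_Kn_K\le m$. This follows from three facts: $v\le\varphi$; $\varphi$ is nondecreasing; and $\varphi(m)+\varphi(m')\le\varphi(m+m')$. For then $\sum_Kv(n_K)\le\sum_K\varphi(n_K)\le\varphi\bigl(\sum_Kn_K\bigr)\le\varphi(m)$, with $\varphi(0)=0$ for the empty sum.

**Step 3: $v\le\varphi$ and monotonicity.** If $n<Z$, then $\varphi(n)=[n-d+1]^+=v(n)$. If $n\ge Z$, then $k\ge1$ and $\varphi(n)\ge\eta=v(n)$. Within a block of constant $k$, $\varphi$ is clearly nondecreasing. At the end of a block, $\varphi(kZ+Z-1)=k\eta+[Z-d]^+\le(k+1)\eta=\varphi((k+1)Z)$, because $Z-d\le\eta-1$ by (9).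

**Step 4: superadditivity.** Let $r,s$ be the remainders of $m,m'$ modulo $Z$.

If $r+s<Z$, the quotients add and the remainder of $m+m'$ is $r+s$. Since $r+s<Z<2d$, at most one of $r,s$ is at least $d$, so at most one of $[r-d+1]^+$, $[s-d+1]^+$ is positive, and $[r-d+1]^++[s-d+1]^+\le[r+s-d+1]^+$.

If $r+s\ge Z$, the quotient of $m+m'$ is one more than the sum of the quotients and the remainder is $r+s-Z$. So we need
$$\eta+[r+s-Z-d+1]^+\ge[r-d+1]^++[s-d+1]^+ .$$
If both terms on the right are positive, the right side is $r+s-2d+2\le\eta+(r+s-Z-d+1)$, because $Z\le d+\eta-1$ by (9). If at most one is positive, the right side is at most $[(Z-1)-d+1]^+=[Z-d]^+\le\eta-1$, again by (9), since $\eta\ge1$.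

Hence $f_\Delta(d,m)=dm+\varphi(m)$ for all $d\ge7$ and all $m$, and with Fact 3 the formula holds for all $d\ge2$ and all $m$. $\blacksquare$
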